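# Nilpotent elements of C\*-algebras as finite sums of square-zero elements

## 1. Cutting $e_{12}+e_{23}$ into square-zero pieces

Take the matrix $e_{12}+e_{23}\in M_3$. Its cube is zero and its square is $e_{13}\neq 0$. It is a sum of two matrices of square zero, namely $e_{12}$ and $e_{23}$. The same works in $M_k$: in a suitable basis a nilpotent matrix is strictly upper triangular, hence a linear combination of matrix units $e_{ij}$ with $i<j$, and each of these has square zero. In $M_k$ every nilpotent is therefore a finite sum of square-zero elements.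

The cut used entries, that is, individual matrix units. Let us put the same matrix in an algebra that does not contain them. Let
$$\mathcal D=\{F\in C([0,\tfrac\pi2],M_3):\ F(0)=S\oplus 0,\ F(\tfrac\pi2)=0\oplus S\ \text{ for some }S\in M_2\}.$$
So $S$ sits in the upper left corner at one end of the interval, and the same $S$ sits in the lower right corner at the other end. The conditions are preserved by sums, products, adjoints and uniform limits, so $\mathcal D$ is a C\*-algebra. Put
$$x(\theta)=\cos\theta\, e_{12}+\sin\theta\, e_{23}.$$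
At $\theta=0$ this is $e_{12}$ and at $\theta=\frac\pi2$ it is $e_{23}$, so $x\in\mathcal D$ with $S=e_{12}$. Also $x^3=0$ and $x^2=\cos\theta\sin\theta\,e_{13}\ne0$. The obvious pieces $\cos\theta\,e_{12}$ and $\sin\theta\,e_{23}$ are not in $\mathcal D$: the first would need $S=e_{12}$ at one end and $S=0$ at the other.

**Four summands suffice for this $x$.** Write $c=\cos\theta$, $s=\sin\theta$. First we look for a square-zero element of $\mathcal D$ with the same ends as $x$. Let $u=(c,s,0)^T$ and let $f=(-sc,\;c^2,\;s)$ be a row. Then $fu=-sc^2+sc^2=0$, so $y=uf$ has $y^2=u(fu)f=0$. At $\theta=0$ it equals $e_{12}$ and at $\frac\pi2$ it equals $e_{23}$, so $y\in\mathcal D$. Its rows are $(-sc^2,c^3,sc)$, $(-s^2c,sc^2,s^2)$ and $0$. The difference $x-y$ vanishes at both ends, so there we may use matrix units with coefficients vanishing at both ends. Put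
$$m=sc^2(e_{11}+e_{12}-e_{21}-e_{22}),\qquad r_1=(cs^2-sc^2)e_{12}-sc\,e_{13},\qquad r_2=(s^2c+sc^2)e_{21}+(s-s^2)e_{23}.$$
All coefficients vanish at $0$ and $\frac\pi2$, so these lie in $\mathcal D$. Each has square zero: $\begin{pmatrix}1&1\\-1&-1\end{pmatrix}$ has square zero, and $r_1$, $r_2$ have a single nonzero row with zero diagonal entry. Finally $x=y+m+r_1+r_2$. For instance the $(1,2)$ entry of the right side is $c^3+sc^2+cs^2-sc^2=c$, and the $(2,3)$ entry is $s^2+s-s^2=s$. The entries $(1,1),(1,3),(2,1),(2,2)$ are $-sc^2+sc^2$, $\;sc-sc$, $\;-s^2c-sc^2+s^2c+sc^2$ and $sc^2-sc^2$, all zero.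

**Lemma 1.1.** The element $x$ is not a sum of two square-zero elements of $\mathcal D$.

Suppose $x=z_1+z_2$ with $z_i\in\mathcal D$, $z_i^2=0$, and let $S_i\in M_2$ be the matrix that $z_i$ carries at its ends.

**Step 1: the ends.** The purpose is to find $S_1$. We have $S_1+S_2=e_{12}$ and $S_i^2=0$, so trace and determinant of $S_i$ vanish. Write
$$S_1=\begin{pmatrix}a&b\\ c_0&-a\end{pmatrix},\qquad S_2=\begin{pmatrix}-a&1-b\\-c_0&a\end{pmatrix}.$$
The determinants give $a^2+bc_0=0$ and $-a^2+(1-b)c_0=0$. Adding, $c_0=0$; then $a=0$, and $S_1=b\,e_{12}$.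

**Step 2: the interior.** The purpose is to see how rigid a two-term decomposition is at a fixed $\theta\in(0,\frac\pi2)$. A square-zero $3\times3$ matrix has its range inside its kernel, hence rank at most $1$. Since $x(\theta)$ has rank $2$, both $z_i(\theta)$ have rank exactly $1$: $z_1=uf$, $z_2=wg$ with columns $u,w$ and rows $f,g$ (new letters at this $\theta$). Square zero means $fu=0=gw$, and rank $2$ of the sum means that $u,w$ are independent and $f,g$ are independent. Now
$$x^2=(fw)\,ug+(gu)\,wf,\qquad 0=\operatorname{tr}x^2=2(fw)(gu).$$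
Since $x^2=\cos\theta\sin\theta\,e_{13}\neq0$, exactly one of $fw$, $gu$ is nonzero.

If $fw\ne0$, then $ug$ is a nonzero multiple of $e_{13}$, so $u$ is parallel to $e_1$ and $g$ to $e_3^T$. So $z_1$ has only its first row nonzero and $z_2$ only its third column. Comparing with $x$, $(z_1)_{12}=\cos\theta$ and $(z_1)_{23}=0$.

If $gu\neq0$, the roles are exchanged: $z_2$ has only its first row nonzero and $z_1$ only its third column, so $(z_1)_{12}=0$ and $(z_1)_{23}=\sin\theta$.

**Step 3: the ends against the interior.** The function $(z_1)_{12}/\cos\theta$ is continuous on $(0,\frac\pi2)$ with values in $\{0,1\}$, hence constant, so one of the two cases holds throughout. Recall that $(z_1(0))_{12}=b$ and $(z_1(\frac\pi2))_{23}=b$. In the first case, $\theta\to0$ gives $b=1$ and $\theta\to\frac\pi2$ gives $b=0$. In the second case, $\theta\to0$ gives $b=0$ and $\theta\to\frac\pi2$ gives $b=1$. Both are contradictions. $\square$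

So the number of summands depends on the algebra and not only on the matrix that one sees at each point. Our four summands were found by using matrix entries. A general C\*-algebra has none, and we are led to ask: *is every nilpotent element of a C\*-algebra a finite sum of square-zero elements?* This question appears in Eusebio Gardella and Hannes Thiel, "Prime ideals in C\*-algebras and applications to Lie theory", arXiv:2306.16510 (2023). It is known (Robert) that every nilpotent element of $A$ lies in $[A,A]$, the linear span of all commutators $[a,b]=ab-ba$. The present question asks for more specific summands.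

## 2. The theorems: square-zero sums, the ideal they generate, uniform bounds

Throughout, $A$ is a complex C\*-algebra, unital or not, and $\tilde A$ is its unitization ($\tilde A=A$ if $A$ is unital). For subspaces $U,V$ of $A$, $[U,V]$ is the linear span of all $[u,v]$ with $u\in U$, $v\in V$.

**Definitions.** Let
$$N_2=\{y\in A:y^2=0\},\qquad \mathfrak N=\operatorname{span}N_2,\qquad J=\operatorname{span}\tilde AN_2\tilde A .$$
Thus $J$ is the *algebraic* two-sided ideal generated by $N_2$; no closure is taken. We write $a\equiv b$ if $a-b\in\mathfrak N$. A *Lie ideal* of $A$ is a linear subspace $L$ with $[L,A]\subseteq L$. A *character* is a nonzero multiplicative linear functional $A\to\mathbb C$.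

Since $N_2$ is closed under scalar multiples and adjoints, $\mathfrak N$ is exactly the set of finite sums of square-zero elements, and $\mathfrak N=\mathfrak N^*$, $J=J^*$.

Example: let $A=M_k$ with $k\ge2$. Each $e_{ij}$ with $i\ne j$ is in $N_2$, and $e_{ii}-e_{jj}=(e_{ii}+e_{ij}-e_{ji}-e_{jj})-e_{ij}+e_{ji}\in\mathfrak N$. Nilpotents have trace zero. So $\mathfrak N$ is the space of trace-zero matrices, a Lie ideal and not an ideal. Also $e_{ii}=e_{ij}e_{ji}\in J$, so $J=M_k$. A character vanishes on $N_2$, hence on $J$, so $M_k$ has no characters. At the other extreme, if $A$ is commutative then $N_2=0$, because $y^2=0$ forces $y(\omega)=0$ at every point, and $\mathfrak N=J=0$.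

**Theorem 1.** Every nilpotent element of $A$ is a finite sum of square-zero elements.

**Theorem 2.** (i) $\mathfrak N$ is a Lie ideal: $[\mathfrak N,A]\subseteq\mathfrak N$. (ii) $\operatorname{span}\{\text{nilpotents}\}=\mathfrak N=[J,J]=[J,A]$, and $J$ contains every nilpotent element. (iii) If $A$ is unital, then $J=A$ if and only if $A$ has no characters; in that case $[A,A]=\mathfrak N$.

**Theorem 3.** For each $n$ there are constants $N_n,C_n$, independent of $A$, such that every $x\in A$ with $x^n=0$ is a sum of $N_n$ square-zero elements of norm $\le C_n\|x\|$. For $n\ge3$, necessarily $N_n\ge3$.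

The last sentence of Theorem 3 is already proved: the $x$ of Section 1 has $x^n=0$ for all $n\ge3$ and is not a sum of two square-zero elements of $\mathcal D$ (nor of fewer, as we may add zeros).

## 3. Polar parts, supports, and ideals that are not closed

We collect the tools. Polar decompositions $x=v|x|$ are taken in the von Neumann algebra $A^{**}\supseteq A$; there $v^*v$ is the support projection of $|x|$ and $vv^*$ that of $|x^*|$.

**(T1) Polar parts.** For all $t>0$: $v|x|^t\in A$, $\;|x^*|^t=v|x|^tv^*$, and $v|x|^t=|x^*|^tv$. Indeed $|x|^t$ is a norm limit of elements $|x|\,p_k(|x|)$ with polynomials $p_k$, so $v|x|^t$ is the limit of $x\,p_k(|x|)\in A$. The second formula is standard, and multiplying it by $v$ on the right gives the third. In particular every element of a C\*-algebra is a product of two elements of it: $x=(v|x|^{1/2})|x|^{1/2}$.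

**(T2) Supports.** If $h\ge0$ has support projection $R$ and $hz=0$, then $Rz=0$. Indeed $h^{1/k}$ is a norm limit of polynomials in $h$ without constant term, so $h^{1/k}z=0$, and $h^{1/k}\to R$ strongly.

**(T3) Löwner–Heinz.** If $0\le a\le b$ and $0<s\le1$, then $a^s\le b^s$.

**(T4) Pedersen, *C\*-Algebras and their Automorphism Groups*, Prop. 1.4.5.** If $x,a\in A$, $a\ge0$, $x^*x\le a$ and $0<\alpha<\frac12$, then $x=ua^\alpha$ for some $u\in A$.

Here is the argument. Put $u_k=x(a+\frac1k)^{-1/2}a^{1/2-\alpha}\in A$ and $\Delta=(a+\frac1k)^{-1/2}-(a+\frac1l)^{-1/2}$. Then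
$$\|u_k-u_l\|^2=\|a^{1/2-\alpha}\Delta x^*x\Delta a^{1/2-\alpha}\|\le\|a^{1/2-\alpha}\Delta a\Delta a^{1/2-\alpha}\|=\|\Delta a^{1-\alpha}\|^2 .$$
By Dini's theorem $t^{1-\alpha}(t+\frac1k)^{-1/2}\to t^{1/2-\alpha}$ uniformly on the spectrum of $a$, so $(u_k)$ is Cauchy; let $u$ be its limit. Then $ua^\alpha=\lim_k x g_k(a)$ with $g_k(t)=t^{1/2}(t+\frac1k)^{-1/2}$, and $\|x-xg_k(a)\|^2\le\|(1-g_k(a))a(1-g_k(a))\|\to0$, since $t^{1/2}(1-g_k(t))\to0$ uniformly. So $ua^\alpha=x$.

**(T5) Swapping.** If $XY=0$, then $(YX)^2=Y(XY)X=0$, so $YX\in N_2$. This is how we shall manufacture square-zero elements.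

A warning about ideals that are not closed. In $C([0,1])$ the algebraic ideal generated by the function $t$ contains $t$ but not $t^{1/2}$, since $t^{1/2}=t\,g$ would make $g$ unbounded. So an algebraic ideal $I$ can contain $d^*d$ without containing $d$, whereas a closed ideal of a C\*-algebra always contains $d$ together with $d^*d$. Our $J$ is an algebraic ideal, and this is where the work lies.

## 4. From $ad$ to $da$, and why closures are not enough

A natural attack is induction on the nilpotency order. There is a neat way of lowering it by one.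

**Lemma 4.1.** Let $x^n=0$ with $n\ge2$, $x=v|x|$, and put $d=|x|^{1/2}$, $a=v|x|^{1/2}$, $\tilde x=da$. Then $a,d\in A$, $x=ad=[a,d]+\tilde x$, and $\tilde x^{\,n-1}=0$.

*Proof.* By (T1) $a\in A$, and $x=ad$ is clear. Let $c=\tilde x^{\,n-1}=(da)^{n-1}=d\,(ad)^{n-2}a$, and let $R=v^*v$ be the support projection of $d$. Then $0=x^n=(ad)^n=a\,(da)^{n-1}d=a\,c\,d=v\,d\,c\,d$. Multiplying by $v^*$ on the left and using $v^*vd=d$ gives $dcd=0$. By (T2), $Rcd=0$. Since $c$ begins with $d$, $c=Rc$, so $cd=0$. Taking adjoints, $dc^*=0$, so $Rc^*=0$, that is, $cR=0$. Since $c$ ends with $a=v|x|^{1/2}=aR$, we have $c=cR=0$. $\square$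

Example: for $x=e_{12}+e_{23}\in M_3$ we have $|x|=e_{22}+e_{33}$ and $v=x$, so $a=x$, $d=e_{22}+e_{33}$, $\tilde x=e_{23}$ and $[a,d]=e_{12}$.

So Theorem 1 follows by induction once we know that $[a,d]\in\mathfrak N$ for these particular $a$ and $d$. If we knew

1. $[J,A]\subseteq\mathfrak N$, and
2. $|x|^{1/2}\in J$ for every nilpotent $x$,

we would be done. How close can soft arguments come? The next lemma nearly gives item 2.

**Lemma 4.2.** Every irreducible representation of $A/\overline J$ is one-dimensional; hence $A/\overline J$ is commutative.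

*Proof.* Let $h\in A$ be self-adjoint and let $f,g$ be continuous functions on $\mathbb R$ with $fg=0$. For $b\in A$ the element $f(h)bg(h)\in A$ has square zero, as $g(h)f(h)=0$. So $f(h)Ag(h)\subseteq N_2\subseteq J$. Let $\pi$ be an irreducible representation of $A$ on $H$ that vanishes on $\overline J$. If the spectrum of $\pi(h)$ contained two points $\lambda\ne\mu$, choose $f,g$ with $fg=0$, $f(\lambda)=g(\mu)=1$. Then $f(\pi(h))\neq0$ and $g(\pi(h))\ne0$, but $f(\pi(h))\,\pi(A)\,g(\pi(h))=0$. Pick $\xi$ with $g(\pi(h))\xi\ne0$. By irreducibility $\pi(A)g(\pi(h))\xi$ is dense in $H$, so $f(\pi(h))=0$, a contradiction. So every self-adjoint element acts as a scalar, and irreducibility gives $\dim H=1$. Therefore every commutator in $A/\overline J$ is killed by all irreducible representations, and these separate points. $\square$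

A nilpotent element of a commutative C\*-algebra is zero. So every nilpotent $x$ lies in $\overline J$, and so does $|x|^{1/2}$, because $\overline J$ is a closed ideal. Granting item 1, $[a,d]\in[A,\overline J]\subseteq\overline{\mathfrak N}$, and induction shows that $x\in\overline{\mathfrak N}$.

This is exactly where the approach stops. We have shown that $x$ is a *limit* of finite sums of square-zero elements, and nothing so far bounds the number of summands. To get a finite sum we need $|x|^{1/2}$ in the algebraic ideal $J$ itself. Passing to the quotient is no longer possible, as $A/J$ need not be a C\*-algebra, and the example $t\,C([0,1])$ warns against taking roots.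

The way past this is to show that $J$, though not assumed closed, behaves like a closed ideal with respect to order and roots (Section 8), and then to run a "quotient" argument by explicit inequalities (Section 9). Item 1 also has to be proved with finite sums only; that is Sections 5 to 7.

## 5. The $2\times2$ block attached to a square-zero element

Fix $y\in N_2$ with polar decomposition $y=v|y|$, and set
$$p=v^*v,\quad q=vv^*,\quad B=\overline{|y|A|y|},\quad \mathcal R=\overline{|y|A}.$$
Here $B$ is a C\*-subalgebra of $A$ with $bAb'\subseteq B$ for $b,b'\in B$, and it contains $|y|$: it contains $|y|^3$, and $|y|$ lies in the C\*-algebra generated by $|y|^3$. So $|y|^t\in B$ for $t>0$. The space $\mathcal R$ is a closed right ideal, and $\mathcal R=\overline{BA}$. From the definitions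
$$\mathcal R\mathcal R^*\subseteq B,\qquad \mathcal R\cdot\overline{A|y|}\subseteq B. \tag{1}$$

Example: $A=M_3$, $y=e_{12}$. Then $|y|=e_{22}$, $v=e_{12}$, $B=\mathbb Ce_{22}$, and $\mathcal R=e_{22}M_3$ consists of the matrices supported in the second row.

**Step 1: multiplication rules.** We want to compute with $B$ and $v$ as with $2\times2$ matrices. From $y^2=0$ we get $|y|^2|y^*|^2=y^*y\,yy^*=0$. Applying (T2) to $|y|^2$, $p|y^*|^2=0$; taking adjoints and applying (T2) to $|y^*|^2$, $qp=0$, so $pq=0$. For $\beta\in B$ we have $\beta=p\beta p$, and $v=qvp$. Hence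
$$v^*v\beta=\beta,\qquad \beta v=0,\qquad v^*\beta=0\qquad(\beta\in B). \tag{2}$$
Indeed $\beta v=\beta p\,q v=0$, and the last rule is the adjoint of the second for $\beta^*$. Also $v\beta,\ \beta v^*,\ v\beta v^*\in A$: for $\beta=|y|b|y|$ they are $yb|y|$, $|y|by^*$, $yby^*$, and one passes to limits. By (2) the map
$$M_2(B)\to A,\qquad \begin{pmatrix}\beta_{11}&\beta_{12}\\\beta_{21}&\beta_{22}\end{pmatrix}\mapsto\beta_{11}+\beta_{12}v^*+v\beta_{21}+v\beta_{22}v^* \tag{3}$$
is a $*$-homomorphism. It clearly respects adjoints. In a product, the inner pairs $\beta\cdot v\beta'$ and $\beta v^*\cdot\beta'$ vanish, while $\beta v^*\cdot v\beta'=\beta\beta'$; this is matrix multiplication.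

**Step 2 (a): off-diagonal terms are square-zero.** For $\beta\in B$, $v\beta,\ \beta v^*\in N_2$. Indeed $v\beta v\beta=v(\beta v)\beta=0$, and $\beta v^*=(v\beta^*)^*$.

**Step 3 (b): the two diagonal corners agree modulo $\mathfrak N$.** For $\beta\in B$, $\beta\equiv v\beta v^*$. The matrix $\beta\otimes\begin{pmatrix}1&1\\-1&-1\end{pmatrix}$ has square zero in $M_2(B)$. Its image under (3) is $\beta+\beta v^*-v\beta-v\beta v^*\in N_2$, and the middle terms are in $N_2$ by (a).

**Step 4 (c): $[B,B]\subseteq\mathfrak N$.** Here we use swapping (T5) with a second coordinate to absorb the error. Suppose $x_1,x_2,y_1,y_2\in B$ satisfy $x_1y_1+x_2y_2=0$. Put $X=x_1+x_2v^*$, $Y=y_1+vy_2$. By (2), $XY=x_1y_1+x_2y_2=0$, so $YX\in N_2$. Expanding,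
$$0\equiv YX=y_1x_1+y_1x_2v^*+vy_2x_1+vy_2x_2v^*\equiv y_1x_1+y_2x_2$$
by (a) and (b). For $m,b',b''\in B$ take $x_1=b'b''$, $y_1=m$, $x_2=-b'$, $y_2=b''m$; then $x_1y_1+x_2y_2=b'b''m-b'b''m=0$. We get
$$[mb',b'']=mb'b''-b''mb'\in\mathfrak N .$$
Every element of $B$ is a product $mb'$ of elements of $B$ by (T1), so $[B,B]\subseteq\mathfrak N$.

## 6. Commutators with the right ideal $\mathcal R$, and the Lie ideal property

We want $[y,c]\in\mathfrak N$ for arbitrary $c\in A$. Such a $c$ leaves the $2\times2$ block. Splitting $c$ by the projections $p$, $q$, $1-p-q$ is not possible, since these lie only in $A^{**}$. So we first treat elements of $\mathcal R$.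

**Lemma 6.1 (d).** $[\beta+v\gamma,\,l]\in\mathfrak N$ for all $\beta,\gamma\in B$ and $l\in\mathcal R$.

What is the mechanism? Write $Y=\beta+v\gamma$. If $lY=0$, swapping gives $Yl\in N_2$ and there is nothing left to do. In general $lY\ne0$, and we look for a correction $X=l+\cdots$ with $XY=0$. The correction must lie in the block, so that after swapping we can evaluate it by (a), (b), (c). The condition $XY=0$ can be solved only for some $Y$; it will turn out that sums of two such $Y$ give everything.

*Proof.* We may assume $l\neq0$.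

**Step 1: factor $l$.** We want $l=\sigma l'$ with $\sigma\in B$, $l'\in\mathcal R$ and $\|l'\|\le\frac14$. Let $l=|l^*|w$ be the polar decomposition. By (1), $ll^*\in B$, so all $|l^*|^t$ with $t>0$ lie in $B$. By (T1), $|l^*|^{1/2}w\in A$. It lies in $\mathcal R$, because it equals $\lim_k|l^*|^{1/k}\,|l^*|^{1/2}w$ and each term is in $BA\subseteq\mathcal R$. Distribute a positive scalar between $|l^*|^{1/2}$ and $|l^*|^{1/2}w$ to get $\sigma$ and $l'$.

**Step 2: two small operators on $B$.** For $\beta\in B$, both $\beta$ and $v\beta$ lie in $\overline{A|y|}$ (for $\beta=|y|b|y|$ we have $v\beta=yb|y|$). By (1), $l'\beta$ and $l'v\beta$ lie in $B$. So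
$$\mathsf a(\beta)=l'\beta,\qquad \mathsf b(\beta)=l'v\beta$$
define linear maps $\mathsf a,\mathsf b:B\to B$ of norm $\le\frac14$.

**Step 3: the swap.** Let $Y_1,Y_2\in B$ and $\varepsilon_1,\varepsilon_2\in\{0,1\}$ satisfy
$$\mathsf a(Y_1)+\mathsf b(Y_2)+\varepsilon_1Y_1+\varepsilon_2Y_2=0. \tag{4}$$
We claim $[Y,l]\in\mathfrak N$ for $Y=Y_1+vY_2$. Put $X=l+\varepsilon_1\sigma+\varepsilon_2\sigma v^*$; both $X,Y\in A$. By (2), $\sigma v=0$, $v^*Y_1=0$ and $v^*vY_2=Y_2$, so
$$XY=\sigma l'Y+\varepsilon_1\sigma Y_1+\varepsilon_2\sigma Y_2=\sigma\big(l'Y_1+l'vY_2+\varepsilon_1Y_1+\varepsilon_2Y_2\big)=0 .$$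
Hence $YX\in N_2$ by (T5), and
$$0\equiv YX=Yl+\varepsilon_1Y_1\sigma+\varepsilon_1vY_2\sigma+\varepsilon_2Y_1\sigma v^*+\varepsilon_2vY_2\sigma v^* .$$
By (a) the third and fourth terms on the right are in $\mathfrak N$, and by (b) the last is $\equiv\varepsilon_2Y_2\sigma$. Using (4) in the form $\varepsilon_1Y_1+\varepsilon_2Y_2=-l'Y$,
$$0\equiv Yl+(\varepsilon_1Y_1+\varepsilon_2Y_2)\sigma=Yl-(l'Y)\sigma .$$
Here $l'Y=\mathsf a(Y_1)+\mathsf b(Y_2)\in B$ and $\sigma\in B$, so by (c) $(l'Y)\sigma\equiv\sigma l'Y=lY$. Thus $Yl-lY\in\mathfrak N$.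

**Step 4: enough solutions.** We show that every pair $(\beta,\gamma)\in B\oplus B$ is a sum of two pairs $(Y_1,Y_2)$, one solving (4) with $(\varepsilon_1,\varepsilon_2)=(0,1)$ and one with $(1,0)$. Since $\|\mathsf a\|,\|\mathsf b\|\le\frac14$, $1+\mathsf a$ and $1+\mathsf b$ are invertible on the Banach space $B$ with inverses of norm $\le\frac1{1-1/4}=\frac43$. For $(0,1)$, equation (4) reads $\mathsf aY_1+(1+\mathsf b)Y_2=0$, solved by $(\beta',\,-(1+\mathsf b)^{-1}\mathsf a\beta')$ for any $\beta'\in B$. For $(1,0)$ it reads $(1+\mathsf a)Y_1+\mathsf bY_2=0$, solved by $(-(1+\mathsf a)^{-1}\mathsf b\gamma',\,\gamma')$ for any $\gamma'\in B$. We must solve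
$$\beta'-(1+\mathsf a)^{-1}\mathsf b\gamma'=\beta,\qquad \gamma'-(1+\mathsf b)^{-1}\mathsf a\beta'=\gamma .$$
On $B\oplus B$ with the max norm, the left side is the identity plus an operator of norm $\le\frac43\cdot\frac14=\frac13$, hence invertible. By Step 3 and linearity, $[\beta+v\gamma,l]\in\mathfrak N$. $\square$

**Proof of Theorem 2(i) (e).** We show $[y,c]\in\mathfrak N$ for every $c\in A$, by moving both $yc$ and $cy$ to the same element $|y|^{1/2}cv|y|^{1/2}$.

First, $yc=(v|y|^{1/2})(|y|^{1/2}c)$ with $|y|^{1/2}\in B$ and $|y|^{1/2}c\in BA\subseteq\mathcal R$. Lemma 6.1 with $\beta=0$, $\gamma=|y|^{1/2}$ gives $yc\equiv|y|^{1/2}c\,v|y|^{1/2}$.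

Next, $cy=r|y|^{1/2}$ with $r=cv|y|^{1/2}\in A$, and $r^*=|y|^{1/2}v^*c^*=|y|^{1/4}\big(|y|^{1/4}v^*c^*\big)\in BA\subseteq\mathcal R$. Lemma 6.1 with $\beta=|y|^{1/2}$, $\gamma=0$ gives $[|y|^{1/2},r^*]\in\mathfrak N$. Since $\mathfrak N=\mathfrak N^*$, also $[r,|y|^{1/2}]\in\mathfrak N$, that is, $cy=r|y|^{1/2}\equiv|y|^{1/2}r=|y|^{1/2}cv|y|^{1/2}$.

Subtracting, $[y,c]\in\mathfrak N$. As $y\in N_2$ was arbitrary and $\mathfrak N=\operatorname{span}N_2$, we get $[\mathfrak N,A]\subseteq\mathfrak N$. $\square$

## 7. From the Lie ideal $\mathfrak N$ to the ideal $J$: $[J,A]\subseteq\mathfrak N$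

It is tempting to say that $J$ is generated by $N_2$ and $[N_2,A]\subseteq\mathfrak N$, so $[J,A]\subseteq\mathfrak N$. But $[a\cdot yb,c]=[a,ybc]+[yb,ca]$, and the first commutator involves an arbitrary $a$. Let
$$T=\{t\in A:[t,A]\subseteq\mathfrak N\}.$$
If $A$ has a unit, then $1\in T$, so $T$ is an ideal only when $T=A$. We cannot expect $T$ to be an ideal in general, but we can find a large ideal inside it.

**Lemma 7.1.** $J\subseteq T$, that is, $[J,A]\subseteq\mathfrak N$.

**Step 1: elementary properties of $T$.** By Theorem 2(i), $\mathfrak N\subseteq T$. The space $T$ is a subalgebra, because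
$$[st,a]=sta-ast=(sta-tas)+(tas-ast)=[s,ta]+[t,as].$$
And $[T,A]\subseteq\mathfrak N\subseteq T$.

**Step 2: the ideal generated by $[\mathfrak N,\mathfrak N]$ lies in $T$.** Let $u,w\in\mathfrak N$, $a\in A$. Then
$$[u,w]a=uwa-wua=[u,wa]-w[u,a].$$
Here $[u,wa]$, $w$ and $[u,a]$ are in $\mathfrak N\subseteq T$, and $T$ is an algebra, so $[u,w]a\in T$. Also $[u,w]\in T$. Now let $b\in A$ and $g\in\{[u,w],[u,w]a\}$. Then $gb\in T$ by what was just shown, and $[b,g]\in[A,T]\subseteq T$, so $bg=gb+[b,g]\in T$. The elements $g$ and $bg$ span the ideal in question.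

**Step 3: this ideal contains $N_2$.** Let $y=v|y|\in N_2$. By (a) of Section 5, $v|y|^{1/4}$ and $|y|^{1/4}v^*$ are square-zero, and $|y|^{1/2}v=0$ by (2). So
$$v|y|^{1/2}\big[v|y|^{1/4},|y|^{1/4}v^*\big]=v|y|^{1/2}\big(v|y|^{1/2}v^*-|y|^{1/2}\big)=-v|y|=-y .$$
Hence $N_2$, and with it $J$, lies in the ideal generated by $[\mathfrak N,\mathfrak N]$, which is contained in $T$. $\square$

## 8. The algebraic ideal $J$ is hereditary and closed under roots

The ideal $t\,C([0,1])$ fails to contain $t^{1/2}$. What helps for $J$ is that its generators come with all their roots: if $y=v|y|\in N_2$ and $t>0$, then $v|y|^{t/2}\in N_2$ by (a), so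
$$|y|^t=(|y|^{t/2}v^*)(v|y|^{t/2})\in J,\qquad |y^*|^t=(v|y|^{t/2})(|y|^{t/2}v^*)\in J\qquad(t>0). \tag{5}$$
We must carry this property over from generators to sums $\sum a_iy_ib_i$.

**Lemma 8.1.** If $d\in A$ and $d^*d\le c$ with $0\le c\in J$, then $d\in J$. In particular $d^*d\in J$ implies $d\in J$, and $0\le c\in J$ implies $c^{1/2}\in J$.

**Step 1: dominate $c$ by a sum of positive terms.** Write $c=\sum_ia_iy_ib_i$ with $y_i=v_i|y_i|\in N_2$, $a_i,b_i\in\tilde A$. Put $s=a_iv_i|y_i|^{1/2}$ and $t=|y_i|^{1/2}b_i$, so $a_iy_ib_i=st$. From $(s-t^*)(s-t^*)^*\ge0$ we get $st+t^*s^*\le ss^*+t^*t$. Since $c=\frac12(c+c^*)$,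
$$c\le\tfrac12\sum_i\big(a_i|y_i^*|a_i^*+b_i^*|y_i|b_i\big)=\sum_{k=1}^m g_k^*g_k=:e,\qquad g_k=h_k^{1/2}f_k^*\in A,$$
where each $h_k$ is some $|y_i|$ or $|y_i^*|$, and $f_k\in\tilde A$ is $\frac1{\sqrt2}b_i^*$ or $\frac1{\sqrt2}a_i$, respectively. By (5), $h_k^t\in J$ for all $t>0$.

**Step 2: turn the sum around.** A root of the sum $e$ is not visible from the terms. We write $e$ as $G^*G$ and pass to $GG^*$, which is dominated by a diagonal matrix. Let $G\in M_m(A)$ have first column $(g_1,\dots,g_m)^T$ and zeros elsewhere. Then $G^*G=\operatorname{diag}(e,0,\dots,0)$. Let $H=\operatorname{diag}(h_1,\dots,h_m)$. The $(k,l)$ entry of $GG^*$ is $g_kg_l^*=h_k^{1/2}f_k^*f_lh_l^{1/2}$, so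
$$GG^*=H^{1/2}FH^{1/2}\le CH,\qquad F=(f_k^*f_l)_{k,l}\ge0,\quad C=1+\|F\| .$$

**Step 3: a root of $GG^*$ lies in $M_m(J)$.** By Löwner–Heinz with exponent $\frac14$, $(GG^*)^{1/4}\le C^{1/4}H^{1/4}$. Apply (T4) in $M_m(A)$ to $(GG^*)^{1/8}$, whose square is $(GG^*)^{1/4}$, with $\alpha=\frac14$: there is $u\in M_m(A)$ with $(GG^*)^{1/8}=uH^{1/16}$ (the scalar is absorbed in $u$). Now $H^{1/16}=\operatorname{diag}(h_k^{1/16})\in M_m(J)$, and $M_m(J)$ is an ideal of $M_m(A)$. So $(GG^*)^{1/8}\in M_m(J)$.

**Step 4: back to $e$.** Let $G=W|G|$ be the polar decomposition. Then $(G^*G)^{1/4}=W^*(GG^*)^{1/4}W$, that is,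
$$(G^*G)^{1/4}=\big(W^*(GG^*)^{1/16}\big)\,(GG^*)^{1/8}\,\big((GG^*)^{1/16}W\big).$$
By (T1), $(GG^*)^{1/16}W=|G^*|^{1/8}W$ and its adjoint lie in $M_m(A)$. Hence $(G^*G)^{1/4}\in M_m(J)$, and its $(1,1)$ entry is $e^{1/4}\in J$.

**Step 5: conclude.** We have $d^*d\le c\le e$, so by (T4) with $\alpha=\frac14$, $d=u'e^{1/4}$ with $u'\in A$. Hence $d\in J$. The special cases are $c=d^*d$ and $d=c^{1/2}$. $\square$

## 9. Every nilpotent element lies in $J$

Suppose $x^2\in J$; induction will provide this. If $J$ were closed we would pass to $A/J$, where $x$ becomes square-zero, and quote that $A/J$ has no nonzero square-zero elements. How would one see the last fact inside $A$? With $P=x^*x$ and $Q=xx^*$, one would like to say that $QxP\in J$. But $(QxP)^2=Qx(PQ)xP$ is only in $J$ and not zero. The remedy is to replace $Q,P$ by elements that are exactly orthogonal. If $PQ$ were $0$, then $P$ and $Q$ would be the positive and negative parts of $P-Q$. So we use these parts, $\delta_+$ and $\delta_-$: the element $\delta_-x\delta_+$ is square-zero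 in $A$, with no error. It remains to control the difference between $\delta_+$ and $P$ by inequalities and Lemma 8.1.

**Lemma 9.1.** If $x$ is nilpotent, then $x\in J$ and $|x|^{1/2}\in J$.

The proof is by induction on $n$ with $x^n=0$. If $n\le2$, then $x\in N_2\subseteq J$, and $|x|^{1/2}\in J$ by (5). Let $n\ge3$.

**Step 1: what we may use.** Since $(x^2)^{\lceil n/2\rceil}=0$ and $\lceil n/2\rceil<n$, induction gives $x^2\in J$. Put $P=x^*x$, $Q=xx^*$, $\delta=P-Q=\delta_+-\delta_-$ with $\delta_\pm\ge0$, $\delta_+\delta_-=0$. Then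
$$Px=x^*x^2\in J,\qquad PQ=x^*x^2x^*\in J,\qquad \delta_-x\delta_+\in N_2\subseteq J, \tag{6}$$
the last because $(\delta_-x\delta_+)^2=\delta_-x(\delta_+\delta_-)x\delta_+=0$.

**Step 2: $P\delta_+\in J$.** We compare $Q$ with $P$ through $Q=P-\delta_++\delta_-$:
$$Qx\delta_+=Px\delta_+-\delta_+x\delta_++\delta_-x\delta_+,\qquad\text{so}\qquad (Q+\delta_+)x\delta_+=Px\delta_++\delta_-x\delta_+\in J$$
by (6). Multiply by $\delta_+x^*$ on the left:
$$J\ni\delta_+x^*(Q+\delta_+)x\delta_+\ \ge\ \delta_+x^*Qx\delta_+=\delta_+P^2\delta_+=(P\delta_+)^*(P\delta_+),$$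
since $x^*Qx=x^*xx^*x=P^2$. By Lemma 8.1, $P\delta_+\in J$.

**Step 3: $\delta_+\in J$.** From $Q\delta_+=P\delta_+-\delta_+^2$ we get $(Q+\delta_+)\delta_+=P\delta_+\in J$. Hence
$$J\ni\delta_+(Q+\delta_+)\delta_+\ge\delta_+^3=(\delta_+^{3/2})^*\delta_+^{3/2}.$$
Lemma 8.1 gives $\delta_+^{3/2}\in J$, then its root $\delta_+^{3/4}\in J$, and so $\delta_+=\delta_+^{3/4}\delta_+^{1/4}\in J$.

**Step 4: $\delta_-\in J$.** Apply Steps 1 to 3 to $x^*$. This is allowed because $(x^*)^2=(x^2)^*\in J$. The roles of $P,Q,\delta_+$ are played by $Q,P,\delta_-$, so $\delta_-\in J$.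

**Step 5: conclude.** Now $\delta\in J$, and $P^2=P(Q+\delta)=PQ+P\delta\in J$ by (6). Taking roots by Lemma 8.1 again and again, $P\in J$, $|x|=P^{1/2}\in J$ and $|x|^{1/2}\in J$. Since $x^*x=P\in J$, also $x\in J$. $\square$

## 10. Proof of Theorem 1

Induct on $n$ with $x^n=0$. For $n\le2$ there is nothing to prove. Let $n\ge3$. By Lemma 4.1, $x=[a,d]+\tilde x$ with $d=|x|^{1/2}$, $a=v|x|^{1/2}\in A$ and $\tilde x^{\,n-1}=0$. By Lemma 9.1, $d\in J$, so $[a,d]\in\mathfrak N$ by Lemma 7.1. By induction $\tilde x\in\mathfrak N$. Hence $x\in\mathfrak N$. $\blacksquare$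

## 11. Proof of Theorem 2(ii) and (iii)

**Part (ii).** By Theorem 1 all nilpotents lie in $\mathfrak N$, and elements of $N_2$ are nilpotent, so the nilpotents span $\mathfrak N$. By Lemma 9.1, $J$ contains every nilpotent. For $y=v|y|\in N_2$ we have $|y|^{1/2}v=0$ by (2), so
$$y=\big[v|y|^{1/2},\,|y|^{1/2}\big]\in[J,J],$$
where $v|y|^{1/2}\in N_2\subseteq J$ by (a) and $|y|^{1/2}\in J$ by (5). With Lemma 7.1, $\mathfrak N\subseteq[J,J]\subseteq[J,A]\subseteq\mathfrak N$, so all are equal.

**Part (iii).** Let $A$ be unital. A character $\chi$ satisfies $\chi(y)^2=\chi(y^2)=0$ for $y\in N_2$, so it vanishes on $N_2$ and hence on $J$. Thus $J=A$ excludes characters. Conversely, suppose $A$ has no characters. If $\overline J\ne A$, then $A/\overline J$ is a nonzero C\*-algebra and has an irreducible representation. By Lemma 4.2 this is one-dimensional, so it gives a character of $A$, a contradiction. So $\overline J=A$. A dense subspace of a unital Banach algebra meets the open set of invertible elements, so the ideal $J$ contains an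 invertible element and $J=A$. Then $[A,A]=[J,J]=\mathfrak N$ by (ii). $\blacksquare$

## 12. Uniform constants from one large product

It remains to prove the first assertion of Theorem 3. The point is that Theorem 1 holds for *every* C\*-algebra, so it may be applied to a product that collects all potential counterexamples.

Suppose that for some $n$ no constants exist. Then for each $k\ge1$ the choice $N_n=C_n=k$ fails: there are a C\*-algebra $A_k$ and $x_k\in A_k$ with $x_k^n=0$ that is not a sum of $k$ square-zero elements of norm $\le k\|x_k\|$. Then $x_k\ne0$, since $0$ is such a sum, and after scaling $\|x_k\|=1$. Let $\prod_kA_k$ be the C\*-algebra of bounded sequences. The element $x=(x_k)_k$ belongs to it and $x^n=0$. By Theorem 1, $x=\sum_{i=1}^Nz_i$ with $z_i^2=0$. Choose $k\ge\max(N,\max_i\|z_i\|)$ and look at coordinate $k$: the element $x_k$ is the sum of the $N\le k$ square-zero elements $(z_i)_k$, each of norm $\le\|z_i\|\le k$. Adding $k-N$ zeros, $x_k$ is a sum of $k$ square-zero elements of norm $\le k=k\|x_k\|$,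 a contradiction.

This gives the constants $N_n,C_n$. That $N_n\ge3$ for $n\ge3$ is Lemma 1.1: the element $x(\theta)=\cos\theta\,e_{12}+\sin\theta\,e_{23}$ of $\mathcal D$ satisfies $x^n=0$ for all $n\ge3$ and is not a sum of two square-zero elements of $\mathcal D$. $\blacksquare$
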